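# Small pure resolutions over square matrices: existence for every pair $\lambda^{(0)}\subsetneq\lambda^{(1)}$

## A Schur functor applied to a generic matrix

Let $V,W$ be complex vector spaces of dimension $k\ge 1$, and let $R=\mathrm{Sym}(V\otimes W^*)$. This is the ring of polynomial functions on $X=\mathrm{Hom}(V,W)$, where $v\otimes\xi$ is the function $T\mapsto \xi(Tv)$. The group $\mathbf{GL}(V)\times\mathbf{GL}(W)$ acts on $X$ by $(g,h)\cdot T=hTg^{-1}$ and on $R$ accordingly. If $E$ is a representation, an element of $E\otimes R$ is a polynomial function $s:X\to E$, and $(g,h)$ acts by $\big((g,h)s\big)(T)=(g,h)\,s(h^{-1}Tg)$.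

A **dominant weight** is $\lambda=(\lambda_1\ge\dots\ge\lambda_k)$ with $\lambda_i\in\mathbb Z$. The irreducible $\mathbf{GL}(V)$-representation of highest weight $\lambda$ is $\mathbb S_\lambda(V)$. For instance $\mathbb S_{(m)}V=\mathrm{Sym}^mV$, $\mathbb S_{(1^m)}V=\bigwedge^mV$, and $\mathbb S_{\lambda+(m^k)}V=\mathbb S_\lambda V\otimes(\det V)^{\otimes m}$. Write $|\lambda|=\sum\lambda_i$.

Here is the easy case. Let $\lambda$ be a nonzero partition with at most $k$ parts. The Schur functor $\mathbb S_\lambda$ applies to linear maps, and the entries of $\mathbb S_\lambda(T)$ are homogeneous polynomials of degree $|\lambda|$ in the entries of $T$. So $T\mapsto \mathbb S_\lambda(T)$ is a matrix over $R$, that is, an $R$-linear map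
$$\mathbb S_\lambda(V)\otimes R\longrightarrow \mathbb S_\lambda(W)\otimes R .$$
It is equivariant, because $\mathbb S_\lambda(hTg^{-1})=\mathbb S_\lambda(h)\,\mathbb S_\lambda(T)\,\mathbb S_\lambda(g)^{-1}$. It is injective: if $T$ is invertible then $\mathbb S_\lambda(T)$ has inverse $\mathbb S_\lambda(T^{-1})$, so the determinant of this square matrix over the domain $R$ is a nonzero polynomial. For $\lambda=(1)$ the map is the generic matrix itself. For $\lambda=(1^k)$ it is multiplication by $\det T$.

Now put a second weight into the picture. What changes if, instead of going from $\mathbb S_\lambda(V)$ to $\mathbb S_\lambda(W)$, we ask for a map that moves only the difference of two weights from the $V$-side to the $W$-side?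

## Small pure resolutions for a pair of weights

For dominant weights write $\lambda^{(0)}\subsetneq\lambda^{(1)}$ if $\lambda^{(0)}_i\le\lambda^{(1)}_i$ for all $i$ and $\lambda^{(0)}\ne\lambda^{(1)}$.

**Definition.** A *small pure resolution* is a free resolution of an $R$-module $M$ of the form
$$M\leftarrow \mathbb S_{\lambda^{(0)}}(V)\otimes\mathbb S_{\lambda^{(1)}}(W)\otimes R\leftarrow \mathbb S_{\lambda^{(1)}}(V)\otimes\mathbb S_{\lambda^{(0)}}(W)\otimes R\leftarrow 0,\tag{1}$$
equivariant for $\mathbf{GL}(V)$ and $\mathbf{GL}(W)$. In other words, it is an injective equivariant $R$-linear map between these two free modules, with cokernel $M$.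

The first section treated $\lambda^{(0)}=0$. Nicolas Ford, Jake Levinson and Steven V Sam, in "Towards Boij–Söderberg theory for Grassmannians: the case of square matrices", arXiv:1608.04058 (2016), conjecture that (1) exists for every pair $\lambda^{(0)}\subsetneq\lambda^{(1)}$. The conjecture is true, and these notes prove the following.

**Theorem 1.** Let $\lambda^{(0)}\subsetneq\lambda^{(1)}$ be dominant weights. Then there is an injective $\mathbf{GL}(V)\times\mathbf{GL}(W)$-equivariant $R$-linear map $\mathbb S_{\lambda^{(1)}}V\otimes\mathbb S_{\lambda^{(0)}}W\otimes R\to\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_{\lambda^{(1)}}W\otimes R$.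

**Theorem 2.** Let $\lambda^{(0)},\lambda^{(1)}$ be dominant weights, $d=|\lambda^{(1)}|-|\lambda^{(0)}|$, $r=\dim\mathbb S_{\lambda^{(0)}}V\cdot\dim\mathbb S_{\lambda^{(1)}}V$, and let $\mathcal H$ be the space of equivariant $R$-linear maps as in Theorem 1.

1. The following are equivalent: (i) $\mathcal H\neq0$; (ii) $\mathcal H$ contains an injective map; (iii) $\lambda^{(0)}_i\le\lambda^{(1)}_i$ for all $i$.
2. In that case the injective maps form a nonempty Zariski-open subset of the finite-dimensional space $\mathcal H$. Each injective map has determinant $c\cdot\det(T)^N$ with $c\ne0$, $N=dr/k$. If $d>0$, its cokernel is a Cohen–Macaulay module of codimension $1$ with support $\{\det T=0\}$, and the resolution is minimal.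
3. An explicit one-parameter family $\varphi^{(u)}\in\mathcal H$, given in (16) below, is injective for all but finitely many $u\in\mathbb C$.

**Reduction to partitions.** Adding $(m^k)$ to both weights tensors both modules in (1) with $(\det V)^m\otimes(\det W)^m$, so $\mathcal H$ does not change, nor do $d$ and $r$. In constructing maps we may therefore assume that $\lambda^{(0)},\lambda^{(1)}$ are partitions with at most $k$ parts.

## Testing injectivity at one invertible matrix

The first section used just one fact about $\mathbb S_\lambda(T)$: it is bijective at an invertible $T$. We isolate this. Write $F_1=\mathbb S_{\lambda^{(1)}}V\otimes\mathbb S_{\lambda^{(0)}}W$ and $F_0=\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_{\lambda^{(1)}}W$. Both have dimension $r$. On either one, $g\otimes h$ denotes the action of $(g,h)$.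

**Lemma 3.** An $R$-linear map $F_1\otimes R\to F_0\otimes R$ is the same as a polynomial map $T\mapsto\varphi_T\in\mathrm{Hom}(F_1,F_0)$, acting by $s\mapsto(T\mapsto\varphi_Ts(T))$. It is equivariant if and only if
$$\varphi_{hTg^{-1}}=(g\otimes h)\,\varphi_T\,(g\otimes h)^{-1}\quad\text{for all } g,h,T.\tag{2}$$
If it is equivariant and $\tau:V\to W$ is any isomorphism, then it is injective if and only if $\varphi_\tau$ is bijective. In that case $\varphi_T$ is bijective for every invertible $T$.

*Proof.* The first claim says that an $R$-linear map of free modules is a matrix over $R$. Applying the map to $(g,h)s$ gives $T\mapsto\varphi_T(g\otimes h)s(h^{-1}Tg)$. Acting by $(g,h)$ on the image of $s$ gives $T\mapsto(g\otimes h)\varphi_{h^{-1}Tg}\,s(h^{-1}Tg)$. These agree for all $s$ (constant $s$ suffice) if and only if $\varphi_T(g\otimes h)=(g\otimes h)\varphi_{h^{-1}Tg}$, which is (2) after replacing $T$ by $hTg^{-1}$.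

Since $R$ is a domain, a square matrix over $R$ is injective if and only if its determinant is a nonzero polynomial. The invertible $T$ are dense in $X$, so this happens if and only if $\det\varphi_T\ne0$ for some invertible $T$. The invertible $T$ form a single orbit, so by (2) this holds for one invertible $T$ if and only if it holds for all of them. $\square$

Next we need a supply of solutions of (2). The natural construction is this: $\mathbb S_{\lambda^{(1)}}V$ releases $d$ vectors of $V$, the matrix $T$ carries them to $W$, and $\mathbb S_{\lambda^{(0)}}W$ absorbs them.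

**Lemma 4.** Suppose $d\ge0$. Let $j_V:\mathbb S_{\lambda^{(1)}}V\to\mathbb S_{\lambda^{(0)}}V\otimes V^{\otimes d}$ be $\mathbf{GL}(V)$-equivariant and $q_W:W^{\otimes d}\otimes\mathbb S_{\lambda^{(0)}}W\to\mathbb S_{\lambda^{(1)}}W$ be $\mathbf{GL}(W)$-equivariant. Then
$$\varphi_T=(1\otimes q_W)\,(1\otimes T^{\otimes d}\otimes 1)\,(j_V\otimes1):F_1\to F_0\tag{3}$$
satisfies (2), and its entries are homogeneous of degree $d$ in $T$.

*Proof.* In $(g\otimes h)\varphi_T(g\otimes h)^{-1}$ move the group elements to the middle. Equivariance of $j_V$ gives $j_Vg^{-1}=(g^{-1}\otimes (g^{-1})^{\otimes d})j_V$, and equivariance of $q_W$ gives $hq_W=q_W(h^{\otimes d}\otimes h)$. On $\mathbb S_{\lambda^{(0)}}V$ the factors $g$ and $g^{-1}$ cancel, and on $\mathbb S_{\lambda^{(0)}}W$ the factors $h$ and $h^{-1}$ cancel. In the middle we get $(hTg^{-1})^{\otimes d}$. $\square$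

Identify $W$ with $V$ through $\tau$. By Lemmas 3 and 4, Theorem 1 follows once we find $\mathbf{GL}_k$-equivariant $j$ and $q$ for which
$$(1\otimes q)(j\otimes 1):\ V_{\lambda^{(1)}}\otimes V_{\lambda^{(0)}}\to V_{\lambda^{(0)}}\otimes V^{\otimes d}\otimes V_{\lambda^{(0)}}\to V_{\lambda^{(0)}}\otimes V_{\lambda^{(1)}}\tag{4}$$
is bijective, where from now on $V_\alpha=\mathbb S_\alpha(V)$.

## The pairs $(1)\subset(2)$ and $(1)\subset(2,1)$ by hand

**The pair $(1)\subset(2)$, any $k$.** Here $d=1$, and (4) is, up to scale, $\mathrm{Sym}^2V\otimes V\to V\otimes\mathrm{Sym}^2V$, $xy\otimes w\mapsto x\otimes yw+y\otimes xw$. Compose with the flip to get $D(xy\otimes w)=yw\otimes x+xw\otimes y$ on $\mathrm{Sym}^2V\otimes V$. Then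
$$D^2(xy\otimes w)=(wx\otimes y+yx\otimes w)+(wy\otimes x+xy\otimes w)=(D+2)(xy\otimes w).$$
So $D$ satisfies $D^2=D+2$, its eigenvalues lie in $\{2,-1\}$, and it is invertible. The conjecture holds for this pair, with $\varphi_T(xy\otimes w)=x\otimes (Ty)w+y\otimes (Tx)w$.

**The pair $(1)\subset(2,1)$, $k=2$.** Here $d=2$. Let $x,y$ be a basis of $V$ and $\omega=x\otimes y-y\otimes x$. Label the four tensor factors in the middle of (4) by $a,1,2,b$, and use these labels as subscripts; the order of factors does not matter. Embed $V_{(2,1)}\cong\bigwedge^2V\otimes V$ as the span of the vectors $\omega_{a1}v_2$. We try two choices of $q$.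

First choice: antisymmetrize slots $1,b$. For $w=x$, $\omega_{a1}x_b=x_ay_1x_b-y_ax_1x_b$ goes to $\frac12x_a(y_1x_b-x_1y_b)=-\frac12x_a\omega_{1b}$. Likewise $\omega_{a1}y_b=x_ay_1y_b-y_ax_1y_b$ goes to $-\frac12y_a\omega_{1b}$. So (4) is $\omega_{a1}v_2w_b\mapsto-\frac12\,w_a\,\omega_{1b}v_2$, which is bijective.

Second choice: antisymmetrize slots $2,b$. Then $v_2w_b$ goes to a multiple of $\omega_{2b}$, so (4) sends everything into the line spanned by $\omega_{a1}\omega_{2b}$. This map is nonzero (take $v=x,w=y$) but has rank $1$ between spaces of dimension $4$.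

So the sensible first approach is to take any nonzero equivariant $j$ and $q$ and use (3). It stops at this point: the composite (4) can be nonzero and still degenerate, and nothing so far tells us how to choose $q$ for a general pair. In the case $\lambda^{(0)}=0$ the inverse came from functoriality. Here $\varphi_\tau$ is not the value of a functor, and we need another source of invertible maps.

## Which operators may be used at $T=\tau$

Let $A$ and $B$ be two copies of $V_{\lambda^{(0)}}$, in slots $a$ and $b$, and consider $A\otimes V^{\otimes d}\otimes B$. Fix a copy $H^a\subset A\otimes V^{\otimes d}$ of $V_{\lambda^{(1)}}$ and let $H^b\subset V^{\otimes d}\otimes B$ be the same subspace with $b$ in place of $a$. The map (4) is the restriction to $H^a\otimes B$ of an operator that acts *only on the slots $1,\dots,d,b$* and lands in $A\otimes H^b$. Slot $a$ may not be touched, since it stays on the $V$-side while $T$ carries the rest to $W$.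

There is an obvious bijection $H^a\otimes B\to A\otimes H^b$, the flip $P_{ab}$, but it touches slot $a$. One might ask instead for an invertible equivariant operator on $V^{\otimes d}\otimes B$ that carries $H^a\otimes B$ exactly onto $A\otimes H^b$. This already fails for $(1)\subset(2)$, $k\ge2$. An equivariant operator on $V^1\otimes B=V\otimes V$ is $s+tP_{1b}$. If it is invertible, it preserves $A\otimes\mathrm{Sym}^2_{1b}$, so we would need $\mathrm{Sym}^2_{a1}\otimes B=A\otimes\mathrm{Sym}^2_{1b}$. But $x_ax_1y_b$ lies in the first space and not in the second.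

The way out is to ask for this only approximately. Suppose we find, depending on a parameter $u$, an invertible operator $r(u)$ on $V^{\otimes d}\otimes B$ (allowed) and an invertible operator $X(u)$ on $A\otimes B$ (not allowed) such that
$$X(u)\,r(u)\ \text{ maps } H^a\otimes B \text{ onto } A\otimes H^b,\qquad X(u)\to1\ \text{ as } u\to0 .$$
Then for small $u$ the allowed operator $r(u)$ alone carries $H^a\otimes B$ almost onto $A\otimes H^b$, and projecting to $A\otimes H^b$ finishes the job. It does not matter if $r(u)$ has a pole at $u=0$.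

Here is what this looks like for $(1)\subset(2)$. Take $r(u)=1+u+P_{1b}$ and $X(u)=P_{ab}(u+P_{ab})=1+uP_{ab}$. We check that $(u+P_{ab})(1+u+P_{1b})$ preserves $\mathrm{Sym}^2_{a1}\otimes B$, the image of $1+P_{a1}$, by showing
$$(u+P_{ab})(1+u+P_{1b})(1+P_{a1})=(1+P_{a1})(1+u+P_{1b})(u+P_{ab}).$$
Put $\sigma=P_{ab}P_{1b}=P_{1b}P_{a1}=P_{a1}P_{ab}$, a $3$-cycle. Products of at most one transposition agree on the two sides. The triple products agree, since $P_{ab}P_{1b}P_{a1}$ is a transposition and the reverse product is its inverse. The double products give $\sigma+(1+u)\sigma^{-1}+u\sigma$ on the left and $\sigma^{-1}+(1+u)\sigma+u\sigma^{-1}$ on the right, which are equal.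

For general weights, $u+P_{ab}$ will be replaced by an operator $R_{ab}(u)$ on $V_{\lambda^{(0)}}\otimes V_{\lambda^{(0)}}$ with $R_{ab}(0)=P_{ab}$, built one box at a time.

## The operators $\Omega$ and $L(w)$

From here on $V=\mathbb C^k$, $G=\mathbf{GL}_k$, with matrix units $E_{ij}\in\mathfrak{gl}_k$. Slots $0,1,2,\dots$ carry $V$, and slots $a,b$ carry irreducible modules. Subscripts tell where an operator acts, operators in disjoint slots commute, and $P_{xy}$ flips two slots carrying the same module. If slot $a$ carries $V_\alpha$, put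
$$\Omega_{0a}=\sum_{i,j}(E_{ij})_0(E_{ji})_a,\qquad L_{0a}(w)=w+\Omega_{0a}.\tag{5}$$
These operators are $G$-equivariant. If slot $a$ carries $V$ itself, $\Omega$ is the flip: $\sum_{i,j}E_{ij}e_m\otimes E_{ji}e_n=e_n\otimes e_m$, so $\Omega_{01}=P_{01}$. If slot $a$ carries the trivial module, $\Omega_{0a}=0$.

**Lemma 5.** $V\otimes V_\alpha=\bigoplus_iV_{\alpha+\varepsilon_i}$ over those $i$ with $\alpha+\varepsilon_i$ dominant, where $\varepsilon_i$ is the $i$th unit vector. On $V_{\alpha+\varepsilon_i}$ the operator $\Omega_{0a}$ is the scalar $\alpha_i+1-i$, and these scalars are pairwise distinct. Hence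
$$L_{0a}(w)^{-1}=\sum_c (w+c)^{-1}\pi_c,\tag{6}$$
with $c$ running over the eigenvalues of $\Omega_{0a}$ and $\pi_c$ the projection onto the (irreducible) $c$-eigenspace.

*Proof.* The decomposition is Pieri's rule. Let $C=\sum_{i,j} E_{ij}E_{ji}$ be the Casimir operator; it acts on an irreducible module by a scalar. On a highest weight vector of $V_\alpha$ we have $E_{ij}=0$ for $i<j$ and $E_{ij}E_{ji}=E_{ii}-E_{jj}$, so the scalar is
$$\sum_i\alpha_i^2+\sum_{i<j}(\alpha_i-\alpha_j)=\sum_i\alpha_i(\alpha_i+k+1-2i),$$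
which equals $k$ for $V$. Expanding the action of $C$ on $V\otimes V_\alpha$ gives $\Delta(C)=C\otimes1+1\otimes C+2\Omega$. Passing from $\alpha$ to $\alpha+\varepsilon_i$ raises the Casimir scalar by $(\alpha_i+1)(\alpha_i+k+2-2i)-\alpha_i(\alpha_i+k+1-2i)=2\alpha_i+k+2-2i$. So the eigenvalue of $\Omega$ is $\frac12\big((2\alpha_i+k+2-2i)-k\big)=\alpha_i+1-i$. The numbers $\alpha_i-i$ strictly decrease in $i$. $\square$

For $\alpha=(1)$ the eigenvalues are $1$ on $\mathrm{Sym}^2V$ and $-1$ on $\bigwedge^2V$, as they must be for the flip.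

**Lemma 6.** $P_{01}\Omega_{0b}=\Omega_{1b}P_{01}$, and $\Omega_{1b}$ commutes with $\Omega_{0b}+P_{01}$.

*Proof.* The first claim is clear. For the second, $\Omega_{0b}+P_{01}=\sum_{i,j}(E_{ij})_0\big((E_{ji})_1+(E_{ji})_b\big)$. The bracket is the $\mathfrak{gl}_k$-action on $V^1\otimes V_\beta^b$, with which the invariant operator $\Omega_{1b}$ commutes. $\square$

**Lemma 7 (exchange relation).** With $R_{01}(z)=z+P_{01}$,
$$R_{01}(x-y)\,L_{0b}(x)\,L_{1b}(y)=L_{1b}(y)\,L_{0b}(x)\,R_{01}(x-y).\tag{7}$$

*Proof.* By Lemma 6, $P_{01}(x+\Omega_{0b})(y+\Omega_{1b})=(x+\Omega_{1b})(y+\Omega_{0b})P_{01}$, and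
$$(x+\Omega_{1b})(y+\Omega_{0b})-(y+\Omega_{1b})(x+\Omega_{0b})=(x-y)(\Omega_{0b}-\Omega_{1b}).$$
So the left side of (7) minus the right side is
$$(x-y)\big([\Omega_{0b},\Omega_{1b}]+(\Omega_{0b}-\Omega_{1b})P_{01}\big).$$
By Lemma 6 again, $[\Omega_{0b},\Omega_{1b}]=-[P_{01},\Omega_{1b}]=\Omega_{1b}P_{01}-P_{01}\Omega_{1b}=\Omega_{1b}P_{01}-\Omega_{0b}P_{01}$, and the sum vanishes. $\square$

The last preliminary says how $L_{0a}$ changes when a box is added to the module in slot $a$.

**Lemma 8.** Let $\alpha'=\alpha+\varepsilon_i$ be dominant, $c=\alpha_i+1-i$, and let $\pi$ be the projection of $V_\alpha^a\otimes V^1$ onto the $c$-eigenspace of $\Omega_{1a}$, a copy of $V_{\alpha'}$. Put $L_{0\alpha'}(w)=w+\Omega_{0a}+P_{01}$. On $V^0\otimes\operatorname{im}\pi$ this is the operator (5) for the module $\operatorname{im}\pi\cong V_{\alpha'}$; it commutes with $\pi$; and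
$$L_{0a}(w)\,R_{01}(w+c)\,\pi=(w+c)\,L_{0\alpha'}(w)\,\pi.\tag{8}$$

*Proof.* $E_{ji}$ acts on $\operatorname{im}\pi\subset V^a_\alpha\otimes V^1$ as $(E_{ji})_a+(E_{ji})_1$, which gives the first claim. The projection $\pi$ is a polynomial in $\Omega_{1a}$, which commutes with $\Omega_{0a}+P_{01}$ by Lemma 6. Finally $\Omega_{0a}P_{01}\pi=P_{01}\Omega_{1a}\pi=cP_{01}\pi$, so the left side of (8) is $(w+c)(w+\Omega_{0a})\pi+wP_{01}\pi+cP_{01}\pi$, which is the right side. $\square$

## $R$-operators and adding a box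

"Generic $u$" means all but finitely many $u\in\mathbb C$.

**Definition.** An *$R$-operator for $(\alpha,\beta)$* is a rational function $R_{ab}(u)$ with values in $\mathrm{End}_G(V_\alpha^a\otimes V_\beta^b)$, invertible for generic $u$, such that on $V^0\otimes V_\alpha^a\otimes V_\beta^b$, identically in $v$,
$$R_{ab}(u)\,L_{0a}(v+u)\,L_{0b}(v)=L_{0b}(v)\,L_{0a}(v+u)\,R_{ab}(u).\tag{9}$$

Multiplying by a nonzero scalar rational function of $u$ preserves the property. For example, $R_{ab}(u)=1$ is an $R$-operator for $(0,0)$, since then $L_{0a},L_{0b}$ are scalars. And $u+P_{ab}$ is an $R$-operator for $((1),(1))$: it is invertible for $u\neq\pm1$, and (9) is (7) with the slots $0,1,b$ renamed $a,b,0$ and $x=v+u$, $y=v$.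

Why this definition? Replace slot $0$ by slot $1$ and invert both sides of (9). The inverse $L_{1a}(v+u)^{-1}$ has poles in $v$, and by (6) its residues are exactly the projections that cut out $V_{\alpha'}\subset V_\alpha\otimes V$. So (9) produces operators that respect these subspaces.

**Lemma 9 (a box in slot $a$).** Let $R_{ab}$ be an $R$-operator for $(\alpha,\beta)$, and let $\alpha',c,\pi$ be as in Lemma 8. Put $Y(u)=L_{1b}(-c-u)^{-1}$. Then $R'(u)=R_{ab}(u)Y(u)$ on $V_\alpha^a\otimes V^1\otimes V_\beta^b$ preserves $\operatorname{im}\pi\otimes V_\beta^b$, and its restriction is an $R$-operator for $(\alpha',\beta)$.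

*Proof.* **Step 1: $R'$ preserves $\operatorname{im}\pi\otimes V^b_\beta$.** Write (9) with $1$ in place of $0$ and multiply by the inverses of $L_{1b}(v)L_{1a}(v+u)$ on the left and of $L_{1a}(v+u)L_{1b}(v)$ on the right:
$$L_{1a}(v+u)^{-1}L_{1b}(v)^{-1}R_{ab}(u)=R_{ab}(u)L_{1b}(v)^{-1}L_{1a}(v+u)^{-1}.$$
Fix a generic $u$. By (6), $L_{1a}(v+u)^{-1}$ has a simple pole at $v=-c-u$ with residue $\pi$, and $L_{1b}(v)^{-1}$ is regular there. Taking residues,
$$\pi\,Y(u)R_{ab}(u)=R_{ab}(u)Y(u)\,\pi.\tag{10}$$
So $R'\pi=\pi YR_{ab}$, hence $\pi R'\pi=R'\pi$. For generic $u$ both $R_{ab}(u)$ and $Y(u)$ are invertible, so the restriction of $R'(u)$ to $\operatorname{im}\pi\otimes V^b_\beta$ is injective, hence invertible. It is equivariant and rational in $u$.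

**Step 2: the relation (9) for the restriction.** Put $w=v+u$. Relation (7) with $x=v$, $y=-c-u$ has $x-y=w+c$. Multiplying it by $Y$ on both sides gives
$$Y\,R_{01}(w+c)\,L_{0b}(v)=L_{0b}(v)\,R_{01}(w+c)\,Y.\tag{11}$$
Now compute:
$$\begin{aligned}(w+c)R'L_{0\alpha'}(w)L_{0b}(v)\pi&=R_{ab}Y\,L_{0a}(w)R_{01}(w+c)\,L_{0b}(v)\pi\\&=R_{ab}L_{0a}(w)\,Y R_{01}(w+c)L_{0b}(v)\pi\\&=R_{ab}L_{0a}(w)L_{0b}(v)R_{01}(w+c)Y\pi\\&=L_{0b}(v)L_{0a}(w)R_{01}(w+c)R_{ab}Y\pi\\&=L_{0b}(v)L_{0a}(w)R_{01}(w+c)\,\pi R'\pi\\&=(w+c)L_{0b}(v)L_{0\alpha'}(w)R'\pi.\end{aligned}$$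
The reasons, line by line, are these. First, move $\pi$ past $L_{0b}(v)$ (disjoint slots), apply (8), and move $\pi$ back. Second, $Y$ acts in slots $1,b$ and commutes with $L_{0a}$. Third, (11). Fourth, (9), and then $R_{ab}$ commutes with $R_{01}$. Fifth, $R_{ab}Y\pi=R'\pi=\pi R'\pi$. Sixth, (8) and again $\pi R'\pi=R'\pi$. Cancel $w+c$. $\square$

**Lemma 10 (a box in slot $b$).** Let $R_{ab}$ be an $R$-operator for $(\alpha,\beta)$, let $\beta'=\beta+\varepsilon_j$ be dominant, $c=\beta_j+1-j$, and let $\pi$ be the projection of $V_\beta^b\otimes V^2$ onto the $c$-eigenspace of $\Omega_{2b}$. Then $R''(u)=L_{2a}(u-c)R_{ab}(u)$ preserves $V_\alpha^a\otimes\operatorname{im}\pi$, restricts to an $R$-operator for $(\alpha,\beta')$, and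
$$R''(u)\,\pi=\pi\,R_{ab}(u)\,L_{2a}(u-c).\tag{12}$$

*Proof.* **Step 1: invariance.** Write (9) with $2$ in place of $0$ and multiply by $L_{2b}(v)^{-1}$ on both sides:
$$L_{2b}(v)^{-1}R_{ab}(u)L_{2a}(v+u)=L_{2a}(v+u)R_{ab}(u)L_{2b}(v)^{-1}.$$
The residue at $v=-c$ is (12). Hence $R''\pi=\pi R''\pi$. For generic $u$, $L_{2a}(u-c)$ and $R_{ab}(u)$ are invertible, so $R''(u)$ and its restriction are too.

**Step 2: the relation (9).** Put $w=v+u$ and $L_{0\beta'}(v)=v+\Omega_{0b}+P_{02}$. Lemma 8 gives $L_{0b}(v)R_{02}(v+c)\pi=(v+c)L_{0\beta'}(v)\pi$. Relation (7) in slots $0,2,a$ with $x=w$, $y=u-c$, so $x-y=v+c$, gives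
$$L_{2a}(u-c)L_{0a}(w)R_{02}(v+c)=R_{02}(v+c)L_{0a}(w)L_{2a}(u-c).\tag{13}$$
Hence
$$\begin{aligned}(v+c)R''L_{0a}(w)L_{0\beta'}(v)\pi&=L_{2a}(u-c)R_{ab}L_{0a}(w)L_{0b}(v)R_{02}(v+c)\pi\\&=L_{2a}(u-c)L_{0b}(v)L_{0a}(w)R_{ab}R_{02}(v+c)\pi\\&=L_{0b}(v)L_{2a}(u-c)L_{0a}(w)R_{02}(v+c)R_{ab}\pi\\&=L_{0b}(v)R_{02}(v+c)L_{0a}(w)R''\pi\\&=L_{0b}(v)R_{02}(v+c)\,\pi L_{0a}(w)R''\pi\\&=(v+c)L_{0\beta'}(v)L_{0a}(w)R''\pi.\end{aligned}$$
First line: Lemma 8. Second: (9). Third: $L_{2a}$ commutes with $L_{0b}$, and $R_{ab}$ with $R_{02}$. Fourth: (13) and the definition of $R''$. Fifth: $R''\pi=\pi R''\pi$, and $\pi$ (slots $b,2$) commutes with $L_{0a}$. Sixth: Lemma 8, and then the fifth-line argument backwards. Cancel $v+c$. $\square$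

## The value of an $R$-operator at $u=0$

We need an $R$-operator on $V_\lambda\otimes V_\lambda$ that degenerates to the flip. For $\lambda=(1)$ it is $u+P$.

**Lemma 11.** For every partition $\lambda$ with at most $k$ parts there is an $R$-operator $R^\lambda(u)$ for $(\lambda,\lambda)$ that is regular at $u=0$ with $R^\lambda(0)=P$, the flip of $V_\lambda\otimes V_\lambda$.

*Proof.* We induct on $|\lambda|$. For $\lambda=0$ take $R=1$. Let $\lambda=\kappa+\varepsilon_i$ with $\kappa$ a partition, $c=\kappa_i+1-i$, and let $R_{ab}(u)=R^\kappa(u)$ on $V_\kappa^a\otimes V_\kappa^b$.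

**Step 1: build an $R$-operator.** For $x\in\{a,b\}$ and $n\in\{1,2\}$ let $p^{xn}$ be the projection of $V_\kappa^x\otimes V^n$ onto the $c$-eigenspace of $\Omega_{nx}$. Then $\operatorname{im}p^{a1}$ and $\operatorname{im}p^{b2}$ are two copies of the same model of $V_\lambda$, and $P_{ab}P_{12}$ is the flip between them. Lemma 9 gives the $R$-operator $R'(u)=R_{ab}(u)L_{1b}(-c-u)^{-1}$ for $(\lambda,\kappa)$ on $\operatorname{im}p^{a1}\otimes V_\kappa^b$. Lemma 10, applied to $R'$ with the module $\operatorname{im}p^{a1}$ as first slot, $\beta=\kappa$, $\beta'=\lambda$, gives an $R$-operator $R''$ for $(\lambda,\lambda)$ on $\operatorname{im}p^{a1}\otimes\operatorname{im}p^{b2}$. On the first slot the operator $L_{2a}(u-c)$ of Lemma 10 is now $u-c+\Omega_{2a}+P_{12}$, by Lemma 8. So (12) says, for $x\in\operatorname{im}p^{a1}\otimes\operatorname{im}p^{b2}$,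
$$R''(u)x=p^{b2}R_{ab}(u)L_{1b}(-c-u)^{-1}\big(u-c+\Omega_{2a}+P_{12}\big)x.$$

**Step 2: compute its leading term at $u=0$.** By induction $R_{ab}(u)\to P_{ab}$. By (6), $-u\,L_{1b}(-c-u)^{-1}=\sum_{c'}\frac{-u}{c'-c-u}\pi_{c'}$, where the term $c'=c$ is $p^{b1}$ and all others tend to $0$. So $-uR''(u)$ is regular at $0$ and
$$\lim_{u\to0}-uR''(u)x=p^{b2}P_{ab}\,p^{b1}(\Omega_{2a}-c+P_{12})x=P_{ab}\,p^{b1}p^{a2}(\Omega_{2a}-c+P_{12})x,$$
using $p^{b2}P_{ab}=P_{ab}p^{a2}$ and that $p^{a2},p^{b1}$ act in disjoint slots. Now $p^{a2}(\Omega_{2a}-c)=0$ by the definition of $p^{a2}$, and $p^{b1}p^{a2}P_{12}x=P_{12}p^{b2}p^{a1}x=P_{12}x$. So the limit is $P_{ab}P_{12}x$, the flip. Take $R^\lambda(u)=-uR''(u)$. $\square$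

For $\lambda=(1)$, $\kappa=0$ we have $c=0$, $\Omega_{1b}=0$ and $R''(u)=(u+P_{12})\cdot(-u)^{-1}$, so $R^{(1)}(u)=u+P_{12}$ as announced.

## An isomorphism that leaves slot $a$ alone

Let $\lambda^{(0)}\subseteq\lambda^{(1)}$ be partitions. Adding one box at a time, choose partitions $\lambda^{(0)}=\kappa_0,\kappa_1,\dots,\kappa_d=\lambda^{(1)}$ with $\kappa_j=\kappa_{j-1}+\varepsilon_{i_j}$, and put $c_j=(\kappa_{j-1})_{i_j}+1-i_j$. Slots $a,b$ both carry $V_{\lambda^{(0)}}$; call the modules $A,B$. Let $R_{ab}(u)=R^{\lambda^{(0)}}(u)$ from Lemma 11, and put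
$$X(u)=P_{ab}R_{ab}(u)\in\mathrm{End}_G(A\otimes B),\qquad r(u)=L_{1b}(-c_1-u)^{-1}L_{2b}(-c_2-u)^{-1}\cdots L_{db}(-c_d-u)^{-1}.\tag{14}$$
So $X(0)=P_{ab}^2=1$, and $r(u)$ is a $G$-equivariant operator on $V^{\otimes d}\otimes B$. It is rational in $u$, and defined and invertible for generic $u$. It does not touch slot $a$.

Let $H_0=A$ and let $H_j\subset H_{j-1}\otimes V^j$ be the copy of $V_{\kappa_j}$ given by Lemma 5, the $c_j$-eigenspace of the operator $\Omega$ between $V^j$ and $H_{j-1}\cong V_{\kappa_{j-1}}$. Put $H^a=H_d\subset A\otimes V^{\otimes d}$, a copy of $V_{\lambda^{(1)}}$, and let $H^b\subset V^{\otimes d}\otimes B$ be the same subspace with slot $b$ in place of $a$. Then $P_{ab}(H^a\otimes B)=A\otimes H^b$. Let $p^b:V^{\otimes d}\otimes B\to H^b$ be a $G$-equivariant projection, fixed once and for all; write $p^b$ also for $1_A\otimes p^b$.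

**Proposition 12.** For all but finitely many $u\in\mathbb C$ the map
$$p^b\,r(u)\big|_{H^a\otimes B}:\ H^a\otimes B\to A\otimes H^b\tag{15}$$
is defined and bijective.

*Proof.* **Step 1: $R_{ab}(u)r(u)$ preserves $H^a\otimes B$.** We claim that $R_j(u)=R_{ab}(u)L_{1b}(-c_1-u)^{-1}\cdots L_{jb}(-c_j-u)^{-1}$ preserves $H_j\otimes B$ and restricts there to an $R$-operator for $(\kappa_j,\lambda^{(0)})$. For $j=0$ this is the choice of $R_{ab}$. If it holds for $j-1$, apply Lemma 9 to the restriction of $R_{j-1}(u)$ to $H_{j-1}\otimes B$, with slot $j$ in the role of slot $1$ and $c=c_j$. It yields exactly $R_{j-1}(u)L_{jb}(-c_j-u)^{-1}=R_j(u)$ on $H_j\otimes B$. The case $j=d$ is the assertion.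

**Step 2: a bijection onto $A\otimes H^b$.** Applying $P_{ab}$ after Step 1, $\psi(u):=X(u)r(u)|_{H^a\otimes B}$ maps $H^a\otimes B$ into $A\otimes H^b$. For generic $u$ both $X(u)$ and $r(u)$ are invertible, so $\psi(u)$ is injective, and the two spaces have the same dimension. So $\psi(u)$ is bijective for generic $u$.

**Step 3: remove $X(u)$.** On $H^a\otimes B$ we have $r(u)=X(u)^{-1}\psi(u)$, hence
$$p^b\,r(u)\big|_{H^a\otimes B}=\Big(p^bX(u)^{-1}\big|_{A\otimes H^b}\Big)\circ\psi(u).$$
As $u\to0$, $X(u)^{-1}\to1$, so the endomorphism $p^bX(u)^{-1}|_{A\otimes H^b}$ of $A\otimes H^b$ tends to $1$ and is invertible for small $u$. So (15) is bijective for all sufficiently small $u\neq0$ outside a finite set.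

**Step 4: from small $u$ to generic $u$.** In fixed bases the determinant of (15) is a rational function of $u$, not identically zero by Step 3. It has finitely many zeros, and $r(u)$ has finitely many poles. $\square$

## Existence for every pair

**Proof of Theorem 1.** We may assume that $\lambda^{(0)}\subsetneq\lambda^{(1)}$ are partitions. Fix $u$ as in Proposition 12. Let $j_V:\mathbb S_{\lambda^{(1)}}V\cong H^a\hookrightarrow\mathbb S_{\lambda^{(0)}}V\otimes V^{\otimes d}$ be the inclusion and $q_V=p^br(u):V^{\otimes d}\otimes\mathbb S_{\lambda^{(0)}}V\to H^b\cong\mathbb S_{\lambda^{(1)}}V$. Both are $\mathbf{GL}(V)$-equivariant. Fix an isomorphism $\tau:V\to W$ and transport $q_V$ along $\tau$ to a $\mathbf{GL}(W)$-equivariant map $q_W:W^{\otimes d}\otimes\mathbb S_{\lambda^{(0)}}W\to\mathbb S_{\lambda^{(1)}}W$. By Lemma 4 the composite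
$$\varphi^{(u)}_T:\ \mathbb S_{\lambda^{(1)}}V\otimes\mathbb S_{\lambda^{(0)}}W\xrightarrow{j_V\otimes1}\mathbb S_{\lambda^{(0)}}V\otimes V^{\otimes d}\otimes\mathbb S_{\lambda^{(0)}}W\xrightarrow{1\otimes T^{\otimes d}\otimes1}\mathbb S_{\lambda^{(0)}}V\otimes W^{\otimes d}\otimes\mathbb S_{\lambda^{(0)}}W\xrightarrow{1\otimes q_W}\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_{\lambda^{(1)}}W\tag{16}$$
satisfies (2). So by Lemma 3 it defines an equivariant $R$-linear map $\varphi^{(u)}\in\mathcal H$, with entries homogeneous of degree $d$. At $T=\tau$, after identifying $W$ with $V$ by $\tau$, it is the map (15), because $r(u)$ acts on $V^{\otimes d}\otimes B$ only. So $\varphi^{(u)}_\tau$ is bijective, and by Lemma 3 the map $\varphi^{(u)}$ is injective. $\blacksquare$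

## The family $\varphi^{(u)}$ for $(1)\subset(2,1)$, $k=2$

Take the chain $(1),(2),(2,1)$, so $c_1=1$ and $c_2=0+1-2=-1$. Let $p^b$ be the orthogonal projection for the Hermitian form in which $x,y$ is orthonormal. It is equivariant under the unitary group, hence under $\mathbf{GL}_2$. In slots $(b,1,2)$ the space $H^b\subset\mathrm{Sym}^2_{b1}\otimes V^2$ has the basis
$$h_x=x_bx_1y_2-\tfrac12(x_by_1x_2+y_bx_1x_2),\qquad h_y=-y_by_1x_2+\tfrac12(y_bx_1y_2+x_by_1y_2).$$
The vector $h_x$ is killed by the raising operator $y\mapsto x$, the lowering operator $x\mapsto y$ sends $h_x$ to $h_y$, and both vectors have squared norm $\frac32$. The same formulas with $a$ in place of $b$ give a basis of $H^a$. Since $\mathrm{End}_G(V\otimes V)$ is spanned by $1$ and the flip, every equivariant map $H^a\otimes B\to A\otimes H^b$ has the form $h_v\otimes w\mapsto s\,v\otimes h_w+t\,w\otimes h_v$. It is bijective if and only if $s+t\ne0$ and $s-t\neq0$.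

Here $L_{1b}(z)=z+P_{1b}$, and $p^bP_{1b}=p^b$ because $P_{1b}$ is self-adjoint and fixes $H^b$. So $p^bL_{1b}(-1-u)^{-1}=-\frac1u\,p^b$. Also $L_{2b}(1-u)^{-1}=\frac{1-u-P_{2b}}{(1-u)^2-1}=\frac{1-u-P_{2b}}{u(u-2)}$. So (15) is
$$-\frac{1}{u^2(u-2)}\big((1-u)\,p^b-p^bP_{2b}\big).$$
To find $s,t$, apply this to $h_x\otimes y_b=x_a\big(x_1y_2y_b-\frac12y_1x_2y_b\big)-\frac12y_ax_1x_2y_b$. Inner products with $h_x,h_y$, divided by $\frac32$, give
$$p^b(h_x\otimes y)=\tfrac23\,x\otimes h_y+\tfrac16\,y\otimes h_x,\qquad p^bP_{2b}(h_x\otimes y)=\tfrac16\,x\otimes h_y-\tfrac13\,y\otimes h_x.$$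
(For the second, $P_{2b}(h_x\otimes y_b)=x_a(x_1y_by_2-\frac12x_by_1y_2)-\frac12y_ax_bx_1y_2$.) So, up to the factor in front, $s=\frac12-\frac23u$ and $t=\frac12-\frac16u$, that is,
$$s+t=1-\tfrac56u,\qquad s-t=-\tfrac12u.$$
The map has poles at $u=0$ and $u=2$. It is bijective for every other $u$ except $u=\frac65$, where it is defined but singular. So the finite exceptional set in Proposition 12 can contain points that are not poles.

## Converse, determinant and cokernel

**Proof of Theorem 2, part 1.** (iii)$\Rightarrow$(ii): if $d>0$ this is Theorem 1. If $d=0$ then $\lambda^{(0)}=\lambda^{(1)}$, and the identity of $\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_{\lambda^{(0)}}W\otimes R$ is an injective element. (ii)$\Rightarrow$(i) is trivial.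

(i)$\Rightarrow$(iii): by the Cauchy formula $R=\bigoplus_\mu\mathbb S_\mu V\otimes\mathbb S_\mu W^*$ over partitions $\mu$ with at most $k$ parts, where $\mathbb S_\mu V\otimes\mathbb S_\mu W^*$ sits in degree $|\mu|$. An equivariant $R$-linear map is determined by its restriction to the generators $\mathbb S_{\lambda^{(1)}}V\otimes\mathbb S_{\lambda^{(0)}}W$. If it is nonzero, its component in some $\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_{\lambda^{(1)}}W\otimes\mathbb S_\mu V\otimes\mathbb S_\mu W^*$ is nonzero. As a $\mathbf{GL}(V)$-module, $\mathbb S_{\lambda^{(1)}}V$ then occurs in $\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_\mu V\subset\mathbb S_{\lambda^{(0)}}V\otimes V^{\otimes|\mu|}$. By Pieri's rule, applied $|\mu|$ times, $\lambda^{(1)}-\lambda^{(0)}$ is a sum of $|\mu|$ vectors $\varepsilon_i$. So $\lambda^{(0)}_i\le\lambda^{(1)}_i$ for all $i$. $\blacksquare$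

**Proof of Theorem 2, part 2.** **Step 1: the space $\mathcal H$ and the open set.** A scalar matrix $z\in\mathbf{GL}(V)$ acts by $z^{|\lambda^{(1)}|}$ on $\mathbb S_{\lambda^{(1)}}V$ and by $z^{|\lambda^{(0)}|+|\mu|}$ on $\mathbb S_{\lambda^{(0)}}V\otimes\mathbb S_\mu V$, so only $|\mu|=d$ contributes above. Hence every element of $\mathcal H$ has entries in the degree-$d$ part of $R$, and $\mathcal H$ is finite-dimensional. By Lemma 3, $\varphi\in\mathcal H$ is injective if and only if $\det\varphi_\tau\ne0$. This is a polynomial condition on $\mathcal H$, so the injective maps form a Zariski-open subset, nonempty by part 1.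

**Step 2: the determinant.** Let $\varphi$ be injective and $f=\det\varphi_T\in R$. By Lemma 3, $f$ vanishes at no invertible $T$. So if $f_1$ is an irreducible factor of $f$, its zero set lies in $\{\det T=0\}$, and by the Nullstellensatz $f_1$ divides a power of $\det T$. As $\det T$ is irreducible, $f_1$ is a scalar multiple of it. So $f=c\det(T)^N$ with $c\neq0$. The matrix has size $r$ and entries homogeneous of degree $d$, so comparing degrees gives $dr=kN$.

**Step 3: the cokernel, for $d>0$.** Now $N>0$. Let $M$ be the cokernel and $\mathfrak p$ a prime of $R$. If $f\notin\mathfrak p$, then $\varphi$ becomes an isomorphism over $R_{\mathfrak p}$ and $M_{\mathfrak p}=0$. If $f\in\mathfrak p$, then $\varphi$ is singular over the residue field of $\mathfrak p$, so $M_{\mathfrak p}\ne0$. Hence $M$ has support $\{f=0\}=\{\det T=0\}$. It is nonzero and of codimension $1$.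

Let $\mathfrak p$ be in the support. The localized sequence $0\to R_{\mathfrak p}^r\to R_{\mathfrak p}^r\to M_{\mathfrak p}\to0$ shows that $M_{\mathfrak p}$ has projective dimension at most $1$. It is not free, because it is nonzero and killed by $f\ne0$ (multiply by the adjugate matrix). So its projective dimension is $1$, and the Auslander–Buchsbaum formula over the regular local ring $R_{\mathfrak p}$ gives
$$\operatorname{depth}M_{\mathfrak p}=\dim R_{\mathfrak p}-1=\dim R_{\mathfrak p}/(\det T)=\dim M_{\mathfrak p}.$$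
So $M$ is Cohen–Macaulay. The resolution is minimal because all entries of $\varphi$ are homogeneous of degree $d>0$ and so lie in the homogeneous maximal ideal. $\blacksquare$

**Proof of Theorem 2, part 3.** For partitions $\lambda^{(0)}\subseteq\lambda^{(1)}$, the map (16) at $T=\tau$ is (15), which is defined and bijective for all but finitely many $u$ by Proposition 12; this includes $d=0$, where (15) is the identity. By Lemma 3, $\varphi^{(u)}$ is injective for these $u$. For general dominant weights, add $(m^k)$ to both to reach partitions; as in the reduction to partitions, this identifies the two spaces $\mathcal H$, and $\varphi^{(u)}$ is the resulting twist. $\blacksquare$
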